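\title{The enveloping algebra of $\mathfrak{so}(n,\mathbb{C})$ is free over its Gelfand--Zeitlin subalgebra}

\begin{abstract}
We prove that for every $n\ge 3$ the enveloping algebra $U(\mathfrak{so}(n,\mathbb{C}))$ is free, as a left and as a right module, over its Gelfand--Zeitlin subalgebra. The problem reduces to computing the dimension of the variety of skew-symmetric matrices all of whose upper-left corners are nilpotent. A Borel subgroup of $SO(i-1)$ has finitely many orbits on the flag variety of $SO(i)$; this bounds the passage from one corner to the next by half the difference of the dimensions of two nilpotent orbits, and these bounds telescope. The same estimate shows that every nonempty fiber of the Gelfand--Zeitlin map on an arbitrary adjoint orbit has half the dimension of the orbit, and it gives a numerical criterion for freeness along general chains of reductive groups.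
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge3$, and let $\mathfrak g_n=\mathfrak{so}(n,\mathbb C)$ be the Lie algebra of complex skew-symmetric $n\times n$ matrices. It is the Lie algebra of the group $G_n=SO(n,\mathbb C)$ of the form $(u,v)=u^Tv$ on $\mathbb C^n$. This form is nondegenerate on the span $\mathbb C^i$ of the first $i$ basis vectors, so the matrices supported in the upper-left $i\times i$ corner form a subalgebra $\mathfrak g_i\cong\mathfrak{so}(i,\mathbb C)$, the Lie algebra of the subgroup $G_i=SO(i,\mathbb C)$ fixing $e_{i+1},\dots,e_n$. The \emph{Gelfand--Zeitlin subalgebra} $\Gamma_n\subset U(\mathfrak g_n)$ is the subalgebra generated by the centers $Z(U(\mathfrak g_i))$, $2\le i\le n$. It is commutative, because $Z(U(\mathfrak g_i))$ commutes with $U(\mathfrak g_i)\supset Z(U(\mathfrak g_k))$ for $k\le i$.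

The algebra $\Gamma_n$ records how representations branch along the chain. Decompose a finite-dimensional simple $\mathfrak g_n$-module $V$ into simple $\mathfrak g_{n-1}$-modules, decompose these into simple $\mathfrak g_{n-2}$-modules, and continue down to $\mathfrak g_2$, which is spanned by a semisimple element. This splits $V$ into lines $V_2$, each lying in a chain $V_2\subset V_3\subset\dots\subset V_n=V$ with $V_i$ a simple $\mathfrak g_i$-module. By Schur's lemma $\Gamma_n$ acts on $V_2$ by the character that lists the central characters of $V_2,\dots,V_n$. One may ask which characters of $\Gamma_n$ occur in some simple module, finite-dimensional or not. If $U(\mathfrak g_n)$ is free over $\Gamma_n$, all of them do (Theorem~\ref{thm:more}(d)).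

The same definition applies to the chain $\mathfrak{gl}(1,\mathbb C)\subset\dots\subset\mathfrak{gl}(n,\mathbb C)$ of upper-left corners, and Futorny and Ovsienko proved that $U(\mathfrak{gl}(n,\mathbb C))$ is free over its Gelfand--Zeitlin subalgebra. Colarusso and Evens \cite{CE} write that it is not known whether the corresponding statement is true in the orthogonal case. The problem is thus:

\begin{quote}
\emph{Is $U(\mathfrak{so}(n,\mathbb C))$ a free left $\Gamma_n$-module for every $n\ge3$?}
\end{quote}

The side does not matter: the antiautomorphism of $U(\mathfrak g_n)$ extending $X\mapsto-X$ preserves each $Z(U(\mathfrak g_i))$, so it turns left $\Gamma_n$-bases into right ones. It is known that $\mathbb C[\mathfrak g_n]$ is free over the invariant ring $\mathbb C[\mathfrak g_n]^{G_{n-1}}$. That result concerns the top step of the chain only; for $n\ge4$ the coordinate $x_{12}$, the classical counterpart of the generator of $U(\mathfrak g_2)$, is not $G_{n-1}$-invariant. We use neither this result nor the theorem of Futorny and Ovsienko.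

To state the answer we pass to the commutative shadow of $\Gamma_n$. For $x\in\mathfrak g_n$ let $x_i\in\mathfrak g_i$ be its upper-left $i\times i$ corner, and let $r_i=\lfloor i/2\rfloor$ be the rank of $\mathfrak g_i$. By Chevalley's theorem, $\mathbb C[\mathfrak g_i]^{G_i}$ is generated by algebraically independent homogeneous polynomials $f_{i,1},\dots,f_{i,r_i}$ of positive degree; for $i=2$ this is the coordinate $x_{12}$. We regard $f_{i,j}$ as the function $x\mapsto f_{i,j}(x_i)$ on $\mathfrak g_n$. There are $r=\sum_{i=2}^n r_i$ such functions. They define the \emph{Gelfand--Zeitlin map} $\Phi=(f_{i,j})\colon\mathfrak g_n\to\mathbb C^r$ and its \emph{nilfiber}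
\[
\mathcal N_n=\Phi^{-1}(0)=\{x\in\mathfrak g_n:\ x_i\text{ is nilpotent for }2\le i\le n\}.
\]

\begin{theorem}\label{thm:main}
Let $n\ge3$. Then $\dim\mathcal N_n=\dim\mathfrak g_n-r$; the $f_{i,j}$ form a regular sequence in $\mathbb C[\mathfrak g_n]$; the ring $\mathbb C[\mathfrak g_n]$ is free over the polynomial ring $\mathbb C[f_{i,j}]$; and $U(\mathfrak g_n)$ is free as a left and as a right $\Gamma_n$-module.
\end{theorem}

The first assertion carries the content. The set $\mathcal N_n$ is cut out by $r$ equations, so its dimension is at least $\dim\mathfrak g_n-r$; once equality is known, commutative algebra and the PBW filtration give the rest (Section~\ref{sec:free}). A count suggests where the equality should come from. Since $\lfloor i/2\rfloor+\lfloor(i-1)/2\rfloor=i-1$, summing over $2\le i\le n$ gives $r+(r-r_n)=\dim\mathfrak g_n$, and therefore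
\begin{equation}\label{eq:count}
\dim\mathfrak g_n-r=\tfrac12(\dim\mathfrak g_n-r_n).
\end{equation}
The right side is half the largest dimension of an adjoint orbit. Adjoint orbits are symplectic and the $f_{i,j}$ Poisson commute, so they cannot cut an orbit $O$ down to less than $\frac12\dim O$ (Lemma~\ref{lem:rank}). One guesses that they cut it down to exactly this dimension, and we prove the bound
\[
\dim(\mathcal N_n\cap O)\le\tfrac12\dim O\qquad\text{for every nilpotent orbit }O\subset\mathfrak g_n .
\]
The geometric input is that the diagonal $SO(i-1)$ has finitely many orbits on the flag variety of $SO(i)\times SO(i-1)$ (Section~\ref{sec:orbits}). It implies that the elements of a nilpotent orbit $O_i\subset\mathfrak g_i$ with prescribed corner in a nilpotent orbit $O_{i-1}\subset\mathfrak g_{i-1}$ form a set of dimension at most $\frac12(\dim O_i-\dim O_{i-1})$, and these bounds telescope (Section~\ref{sec:half}). Section~\ref{sec:small} shows both mechanisms for $n=3,4$. Theorem~\ref{thm:more} determines the dimension of all fibers of $\Phi$ on all adjoint orbits, and Theorem~\ref{thm:chains} characterizes freeness for general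 chains with the same finiteness property.

\section{Conventions and standard facts}\label{sec:facts}

Varieties are over $\mathbb C$ and need not be irreducible; the dimension is the largest dimension of a component, and $\dim\emptyset=-\infty$. Let $\varphi\colon X\to Y$ be a morphism.
\begin{itemize}
\item[(D1)] If all fibers have dimension $\le d$, then $\dim X\le\dim Y+d$. If $\varphi$ is surjective and all fibers have dimension $\ge d$, then $\dim X\ge\dim Y+d$.
\item[(D2)] If $X$ is irreducible, every component of every nonempty fiber has dimension at least $\dim X-\dim\overline{\varphi(X)}$. If moreover $X$ is smooth and $Y=\mathbb C^s$, then $d\varphi$ has rank $\dim\overline{\varphi(X)}$ on a dense open set; this uses characteristic $0$.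
\item[(D3)] Every component of the common zero set of $s$ polynomials in $\mathbb C^D$ has dimension at least $D-s$.
\item[(O)] If $\varphi$ is equivariant for a group $H$ and $Y=H\cdot y$ is one orbit, then all fibers are isomorphic and the $H$-orbits on $X$ correspond bijectively to the orbits of the stabilizer $H_y$ on $\varphi^{-1}(y)$.
\end{itemize}

Let $G\subset GL_N(\mathbb C)$ be a connected reductive group with Lie algebra $\mathfrak g$.
\begin{itemize}
\item[(R1)] Borel subgroups are the maximal connected solvable closed subgroups. They are conjugate and self-normalizing, so they, or their Lie algebras, form the projective \emph{flag variety} $\mathcal B=G/B$. A Borel subalgebra is $\mathfrak b=\mathfrak t\oplus\mathfrak n_{\mathfrak b}$, with $\mathfrak t$ the Lie algebra of a maximal torus and $\mathfrak n_{\mathfrak b}$ the sum of the positive root spaces. Hence $\dim\mathcal B=\dim\mathfrak n_{\mathfrak b}=\frac12(\dim\mathfrak g-\operatorname{rk}\mathfrak g)$ and $\dim\mathfrak b=\frac12(\dim\mathfrak g+\operatorname{rk}\mathfrak g)$. Every element of $\mathfrak g$ lies in a Borel subalgebra. A Borel subgroup has finitely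 many orbits on $\mathcal B$ (Bruhat decomposition).
\item[(R2)] A closed subgroup $P$ is \emph{parabolic} if it contains a Borel subgroup, equivalently if $G/P$ is projective. The Borel subgroups of $G$ contained in $P$ are the preimages of the Borel subgroups of $P/R_u(P)$, where $R_u(P)$ is the unipotent radical. If $Q$ is parabolic and $B'$ is a Borel subgroup, then $(Q\cap B')R_u(Q)$ is parabolic \cite[14.22]{Borel}.
\item[(R3)] An element of $\mathfrak g$ is \emph{nilpotent} if it is a nilpotent matrix; this does not depend on the embedding. The nilpotent elements of $\mathfrak b$ are those of $\mathfrak n_{\mathfrak b}$. There are finitely many nilpotent orbits, and only $\{0\}$ if $G$ is a torus. Every adjoint orbit has dimension at most $\dim\mathfrak g-\operatorname{rk}\mathfrak g$, with equality on the dense open set of \emph{regular} elements.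
\item[(R4)] The ring $\mathbb C[\mathfrak g]^G$ is a polynomial ring on $\operatorname{rk}\mathfrak g$ homogeneous generators of positive degree, and their common zero set is the set of nilpotent elements. For $\mathfrak{so}(i)$ one may take the coefficients $c_2,c_4,\dots$ of $\det(t-x)=t^i+c_2t^{i-2}+c_4t^{i-4}+\cdots$, with $c_i=\det x$ replaced by its square root, the Pfaffian, when $i$ is even.
\item[(R5)] For $x$ in a nilpotent orbit $O$, the \emph{Springer fiber} $\mathcal B_x=\{\mathfrak b\in\mathcal B:x\in\mathfrak b\}$ has dimension $\dim\mathcal B-\frac12\dim O$ (Steinberg 1976; Spaltenstein 1977; see \cite[Cor.~3.3.24]{CG}).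
\end{itemize}

\section{The cases $n=3$ and $n=4$}\label{sec:small}

Write an element of $\mathfrak g_4$ as
\[
x=\begin{pmatrix}0&a&b&p\\-a&0&c&q\\-b&-c&0&s\\-p&-q&-s&0\end{pmatrix}.
\]
The coefficient $c_2$ is the sum of the principal $2\times2$ minors, so the invariants of $x_2,x_3,x_4$ are
\[
a;\qquad a^2+b^2+c^2;\qquad a^2+b^2+c^2+p^2+q^2+s^2,\quad as-bq+cp .
\]

\subsection*{The case $n=3$: orbits on the flag variety}
Here $\mathcal N_3=\{a=0,\ b^2+c^2=0\}$ is a pair of lines, of dimension $1=3-2$. With $u=b+\sqrt{-1}\,c$ and $v=b-\sqrt{-1}\,c$ we have $\mathbb C[f_{i,j}]=\mathbb C[a,uv]$, and dividing each monomial $u^kv^l$ by the largest power of $uv$ shows that $1,u^k,v^k$ $(k\ge1)$ is a basis of $\mathbb C[a,u,v]$ over this ring.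

The two lines have a geometric source. The kernel of a nonzero $x\in\mathfrak g_3$ is spanned by $(c,-b,a)$, so $x$ is nilpotent exactly when its kernel is an isotropic line. The flag variety of $G_3$ is the conic of isotropic lines $\ell$, and the nilradical attached to $\ell$ is the line $\mathfrak n_\ell=\{x:x\ell=0\}$. Consider
\[
\Lambda=\{(\ell,x):\ x\in\mathfrak n_\ell,\ x_2=0\},
\]
which projects onto $\mathcal N_3$. The torus $G_2$ has three orbits on the conic: the fixed points $\mathbb C(e_1\pm\sqrt{-1}\,e_2)$ and their complement. Over the complement, $\ell$ has nonzero third coordinate, so $a=0$ forces $x=0$: the orbit has dimension $1$ and the fiber dimension $0$. Over a fixed point all of $\mathfrak n_\ell$ has $a=0$: the orbit has dimension $0$ and the fiber dimension $1$. Each orbit contributes a piece of dimension exactly $1$, the dimension of the conic. Since there are finitely many orbits, $\dim\Lambda=1$ and $\dim\mathcal N_3\le1$. Proposition~\ref{prop:half} is this argument in general.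

\subsection*{The case $n=4$: why orbits must be tracked}
Here $r=4$, the expected dimension is $6-4=2$, and $\mathcal N_4$ is given by
\[
a=0,\qquad b^2+c^2=0,\qquad p^2+q^2+s^2=0,\qquad cp=bq .
\]
Project to $\mathcal N_3$ by $x\mapsto x_3$. Over $x_3=0$ the fiber is the quadric cone $p^2+q^2+s^2=0$, of dimension $2$. Over a point with $c=\pm\sqrt{-1}\,b\neq0$ the last equation gives $q=\pm\sqrt{-1}\,p$, hence $p^2+q^2=0$ and $s=0$: the fiber is a line. So $\mathcal N_4$ is the union of a quadric cone and two planes, and $\dim\mathcal N_4=2$.

The fibers jump. Adding the largest fiber dimension to $\dim\mathcal N_3$ gives only $2+1=3$. The correct count pairs each fiber with the nilpotent orbit $O'$ of $x_3$. Nilpotent orbits of $\mathfrak g_4$ have dimension at most $6-2=4$, and those of $\mathfrak g_3$ are $\{0\}$ and the punctured cone $a^2+b^2+c^2=0$, of dimension $2$. The fiber dimensions found above are $\frac12(4-0)=2$ and $\frac12(4-2)=1$, while $\mathcal N_3\cap O'$ has dimension $\frac12\dim O'$, namely $0$ and $1$. The term $\frac12\dim O'$ cancels in the sum. This cancellation drives the induction.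

\section{Finitely many orbits on pairs of flags}\label{sec:orbits}

For a nondegenerate quadratic space $E$ let $\mathcal F(E)$ be the flag variety of $SO(E)$. It is a point if $\dim E\le2$, since $SO(E)$ is then a torus. We describe $\mathcal F(E)$ inductively.

By Witt's theorem $O(E)$ is transitive on the nonzero vectors $v$ with a given value of $(v,v)$. If some non-isotropic $w$ is orthogonal to $v$, the reflection in $w$ fixes $v$ and has determinant $-1$, so $SO(E)$ is transitive as well. Such $w$ exists if $v$ is non-isotropic and $\dim E\ge2$, or if $v$ is isotropic and $\dim E\ge3$.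

Let $\dim E\ge3$. Then $E$ is an irreducible $SO(E)$-module, so a Borel subgroup $B$ fixes a unique line $\ell_B$, the highest weight line. It is isotropic, because the connected solvable group $B$ has a fixed point on the projective quadric of isotropic lines. This quadric is homogeneous, so the stabilizer $P_\ell$ of an isotropic line $\ell$ is parabolic. The space $\ell^\perp/\ell$ is nondegenerate of dimension $\dim E-2$. Since $E/\ell^\perp\cong\ell^*$, elements of $P_\ell$ have determinant $1$ on $\ell^\perp/\ell$, which gives a homomorphism $P_\ell\to GL(\ell)\times SO(\ell^\perp/\ell)$. It is surjective, as one sees by splitting $E=\ell\oplus\ell'\oplus(\ell\oplus\ell')^\perp$ with $\ell'$ isotropic and not orthogonal to $\ell$. Its kernel acts trivially on the quotients of the flag $\ell\subset\ell^\perp\subset E$, so it is unipotent. Thus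
\begin{equation}\label{eq:levi}
P_\ell/R_u(P_\ell)=GL(\ell)\times SO(\ell^\perp/\ell).
\end{equation}
We have $\ell_B=\ell$ if and only if $B\subset P_\ell$. By (R2) and \eqref{eq:levi}, the fiber of $B\mapsto\ell_B$ over $\ell$ is $\mathcal F(\ell^\perp/\ell)$, with $P_\ell$ acting through $SO(\ell^\perp/\ell)$.

\begin{lemma}\label{lem:orbits}
Let $E$ be a nondegenerate quadratic space of dimension $d\ge1$, let $e\in E$ be non-isotropic, and put $E_0=e^\perp$. Then $SO(E_0)$ has finitely many orbits on $\mathcal F(E)\times\mathcal F(E_0)$. Equivalently, a Borel subgroup of $SO(E_0)$ has finitely many orbits on $\mathcal F(E)$.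
\end{lemma}

\begin{proof}
The two forms are equivalent by (O), applied to the projection onto $\mathcal F(E_0)$. We use induction on $d$. For $d\le2$ both flag varieties are points. Let $d\ge3$. We sort the pairs $(B,B')\in\mathcal F(E)\times\mathcal F(E_0)$ by the position of $\ell_B$ relative to the hyperplane $E_0$, normalize this line using $SO(E_0)$, and recognize what remains as a smaller instance of the lemma.

\emph{Case A: $\ell_B\not\subset E_0$.} Such a line $\ell$ has a unique generator $u+e$ with $u\in E_0$, and it is isotropic exactly when $(u,u)=-(e,e)\neq0$. Since $\dim E_0\ge2$, the group $SO(E_0)$ is transitive on these $u$. The stabilizer of $\ell$ is the stabilizer of $u$, namely $SO(E_1)$ with $E_1=u^\perp\cap E_0$ nondegenerate of dimension $d-2$. The space $E_1$ is orthogonal to $u$ and $e$, so it lies in $\ell^\perp$; it meets $\ell$ trivially because $\ell\not\subset E_0$; hence $E_1\to\ell^\perp/\ell$ is an $SO(E_1)$-equivariant isometry between spaces of dimension $d-2$. By (O), the orbits in Case A correspond to the $SO(E_1)$-orbits on $\mathcal F(E_1)\times\mathcal F(E_0)$. This is the lemma for the pair $(E_0,u)$,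 of dimension $d-1$.

\emph{Case B: $\ell_B\subset E_0$.} If $d=3$, then $E_0$ contains two isotropic lines, and $\mathcal F(\ell^\perp/\ell)$ and $\mathcal F(E_0)$ are points, so there are two such pairs. Let $d\ge4$. Then $SO(E_0)$ is transitive on the isotropic lines of $E_0$. Fix one, $\ell$, and let $Q\subset SO(E_0)$ be its stabilizer, a parabolic subgroup. By (O) we must show that $Q$ has finitely many orbits on $\mathcal F(\ell^\perp/\ell)\times\mathcal F(E_0)$. Now the stabilizer is not reductive, so we normalize the second factor first. The group $Q$ contains a Borel subgroup of $SO(E_0)$, so it has finitely many orbits on $\mathcal F(E_0)$ by (R1), and the stabilizer of $B'$ is $Q\cap B'$. By (O) it suffices to show that $Q\cap B'$ has finitely many orbits on $\mathcal F(\ell^\perp/\ell)$ for each $B'$.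

Since $\ell\subset E_0$, the vector $e$ lies in $\ell^\perp$. Its image $\bar e\in\ell^\perp/\ell$ is non-isotropic with orthogonal complement $E_2=(\ell^\perp\cap E_0)/\ell$, of dimension $d-3$. By \eqref{eq:levi} for $E_0$, we have $Q/R_u(Q)=GL(\ell)\times SO(E_2)$, and $Q$ fixes $\bar e$, so it acts on $\ell^\perp/\ell$ through $SO(E_2)$. The group $(Q\cap B')R_u(Q)$ is parabolic in $SO(E_0)$ by (R2). It is solvable, being an extension of a quotient of $Q\cap B'$ by $R_u(Q)$. Hence it is a Borel subgroup. Its image in $Q/R_u(Q)$ is then a Borel subgroup, and this image equals that of $Q\cap B'$. So $Q\cap B'$ maps onto a Borel subgroup of $SO(E_2)$, which has finitely many orbits on $\mathcal F(\ell^\perp/\ell)$ by the second form of the lemma for the pair $(\ell^\perp/\ell,\bar e)$, of dimension $d-2$.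
\end{proof}

\section{The half-dimension bound}\label{sec:half}

\subsection*{Nilpotent orbits and the annihilator of a subalgebra}

\begin{proposition}\label{prop:half}
Let $G$ be a connected reductive group with a nondegenerate invariant symmetric form on $\mathfrak g$. Let $H\subset G$ be a closed subgroup with finitely many orbits on the flag variety $\mathcal B$ of $G$. Then for every nilpotent orbit $O\subset\mathfrak g$,
\[
\dim(O\cap\mathfrak h^\perp)\le\tfrac12\dim O .
\]
\end{proposition}

\begin{proof}
Let $\mathfrak b=\mathfrak t\oplus\mathfrak n_{\mathfrak b}$ be a Borel subalgebra. By invariance, weight spaces of $\mathfrak t$ with weights $\alpha,\gamma$ are orthogonal unless $\alpha+\gamma=0$. The weights of $\mathfrak n_{\mathfrak b}$ are positive roots and those of $\mathfrak b$ are positive roots or $0$, so $\mathfrak n_{\mathfrak b}\subset\mathfrak b^\perp$. Both sides have dimension $\dim\mathfrak g-\dim\mathfrak b$, so $\mathfrak b^\perp=\mathfrak n_{\mathfrak b}$.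

As for $n=3$, we attach a flag to each nilpotent element and count dimensions over $\mathcal B$. Let
\[
\Lambda=\{(\mathfrak b,x):\ \mathfrak b\in\mathcal B,\ x\in\mathfrak n_{\mathfrak b}\cap\mathfrak h^\perp\}.
\]
It is $H$-stable, and its fiber over $\mathfrak b$ is $\mathfrak b^\perp\cap\mathfrak h^\perp=(\mathfrak b+\mathfrak h)^\perp$. The stabilizer of $\mathfrak b$ in $H$ is $H\cap B$, with Lie algebra $\mathfrak h\cap\mathfrak b$, so the fiber has dimension
\[
\dim\mathfrak g-\dim\mathfrak b-\bigl(\dim\mathfrak h-\dim(\mathfrak h\cap\mathfrak b)\bigr)=\dim\mathcal B-\dim(H\cdot\mathfrak b).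
\]
By (D1) the part of $\Lambda$ over each $H$-orbit has dimension $\dim\mathcal B$. (It is the conormal bundle of the orbit: the cotangent space of $\mathcal B$ at $\mathfrak b$ is $(\mathfrak g/\mathfrak b)^*=\mathfrak b^\perp$, and the tangent space of the orbit is $(\mathfrak b+\mathfrak h)/\mathfrak b$.) There are finitely many orbits, so $\dim\Lambda=\dim\mathcal B$.

Let $\Lambda_O\subset\Lambda$ be the part with $x\in O$. By (R1) and (R3), it maps onto $O\cap\mathfrak h^\perp$, and the fiber over $x$ is the whole Springer fiber $\mathcal B_x$. If $O\cap\mathfrak h^\perp\ne\emptyset$, then (D1) and (R5) give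
\[
\dim(O\cap\mathfrak h^\perp)+\dim\mathcal B-\tfrac12\dim O\le\dim\Lambda_O\le\dim\mathcal B.\qedhere
\]
\end{proof}

The finiteness hypothesis cannot be dropped: for trivial $H$ the intersection is $O$ itself. The Springer fibers make the bound sensitive to $O$; without (R5) one gets only $\dim(O\cap\mathfrak h^\perp)\le\dim\mathcal B$.

\subsection*{Chains}
From here on the argument uses only three properties of the orthogonal chain, so we isolate them.

\begin{definition}\label{def:chain}
A chain $G_1\subset\dots\subset G_n$ of connected reductive groups is \emph{admissible} if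
\begin{itemize}
\item[(C1)] $G_1$ is a torus;
\item[(C2)] $\mathfrak g_n$ has a nondegenerate $G_n$-invariant symmetric form $\beta$ that restricts nondegenerately to every $\mathfrak g_i$;
\item[(C3)] for each $i\ge2$ the diagonal $G_{i-1}$ has finitely many orbits on the flag variety of $G_i\times G_{i-1}$.
\end{itemize}
\end{definition}

By (C2), $\mathfrak g_n=\mathfrak g_i\oplus\mathfrak g_i^\perp$. Write $x\mapsto x_i$ for the projection onto $\mathfrak g_i$. It is $G_i$-equivariant, it is characterized by $\beta(x,z)=\beta(x_i,z)$ for $z\in\mathfrak g_i$, and therefore $(x_i)_k=x_k$ for $k\le i$. Put $r_i=\operatorname{rk}\mathfrak g_i$ and $r=\sum_{i=1}^nr_i$, choose generators $f_{i,1},\dots,f_{i,r_i}$ of $\mathbb C[\mathfrak g_i]^{G_i}$ as in (R4), and regard them as functions $x\mapsto f_{i,j}(x_i)$ on $\mathfrak g_n$. Their common zero set is $\mathcal N=\{x\in\mathfrak g_n:x_i\text{ nilpotent for all }i\}$. Let $\Gamma\subset U(\mathfrak g_n)$ be generated by all $Z(U(\mathfrak g_i))$, and let $\mathfrak b_n\subset\mathfrak g_n$ be a Borel subalgebra.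

\begin{example}\label{ex:so}
The chain $SO(1)\subset SO(2)\subset\dots\subset SO(n)$ is admissible. The trivial group $SO(1)$ is a torus of rank $0$ and adds no generators. For $\beta(x,z)=\operatorname{tr}(xz)=-2\sum_{k<l}x_{kl}z_{kl}$ condition (C2) holds and $x_i$ is the upper-left corner. Condition (C3) is Lemma~\ref{lem:orbits} for $E=\mathbb C^i$, $e=e_i$. The notation agrees with Section~\ref{sec:intro}, with $\mathcal N=\mathcal N_n$ and $\Gamma=\Gamma_n$. By \eqref{eq:count}, $r=\frac12(\dim\mathfrak g_n+r_n)=\dim\mathfrak b_n$.
\end{example}

Proposition~\ref{prop:half} for $G_{i-1}\subset G_i$ would control only the elements with $x_{i-1}=0$. We need $x_{i-1}$ to range over a nilpotent orbit. The remedy is to work in $G_i\times G_{i-1}$, where the annihilator of the diagonal is the graph of $x\mapsto x_{i-1}$; this is why (C3) has the form it has.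

\begin{proposition}\label{prop:step}
Consider an admissible chain. Let $i\ge2$, and let $O\subset\mathfrak g_i$ and $O'\subset\mathfrak g_{i-1}$ be nilpotent orbits. For every $y\in O'$,
\[
\dim\{x\in O:\ x_{i-1}=y\}\le\tfrac12(\dim O-\dim O').
\]
\end{proposition}

\begin{proof}
Let $G=G_i\times G_{i-1}$ and $H=\{(k,k):k\in G_{i-1}\}$. The form $\beta(x,x')-\beta(y,y')$ on $\mathfrak g_i\times\mathfrak g_{i-1}$ is invariant, and it is nondegenerate by (C2). A pair $(x,y)$ is orthogonal to $\mathfrak h$ if and only if $\beta(x_{i-1},z)=\beta(x,z)=\beta(y,z)$ for all $z\in\mathfrak g_{i-1}$, that is, $y=x_{i-1}$. The set $O\times O'$ is a nilpotent $G$-orbit, and $(O\times O')\cap\mathfrak h^\perp$ is isomorphic to $X=\{x\in O:x_{i-1}\in O'\}$. By (C3) and Proposition~\ref{prop:half}, $\dim X\le\frac12(\dim O+\dim O')$. Suppose $X\neq\emptyset$. The map $X\to O'$, $x\mapsto x_{i-1}$, is $G_{i-1}$-equivariant, so by (O) it is surjective with isomorphic fibers. By (D1) their dimension is at most $\dim X-\dim O'\le\frac12(\dim O-\dim O')$.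
\end{proof}

\begin{proposition}\label{prop:nil}
Consider an admissible chain. For every nilpotent orbit $O\subset\mathfrak g_n$,
\begin{equation}\label{eq:nil}
\dim(\mathcal N\cap O)\le\tfrac12\dim O .
\end{equation}
Consequently $\dim\mathcal N\le\dim\mathfrak g_n-\dim\mathfrak b_n$.
\end{proposition}

\begin{proof}
For nilpotent orbits $O_i\subset\mathfrak g_i$ $(1\le i\le k)$ put
\[
\mathcal N(O_1,\dots,O_k)=\{x\in\mathfrak g_k:\ x_i\in O_i\text{ for }1\le i\le k\}.
\]
We show by induction on $k$ that its dimension is at most $\frac12\dim O_k$. For $k=1$, (C1) forces $O_1=\{0\}$. For $k\ge2$, the map $x\mapsto x_{k-1}$ sends $\mathcal N(O_1,\dots,O_k)$ into $\mathcal N(O_1,\dots,O_{k-1})$, and its fiber over $y$ is $\{x\in O_k:x_{k-1}=y\}$ with $y\in O_{k-1}$. By (D1), induction and Proposition~\ref{prop:step}, the dimension is at most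
\[
\tfrac12\dim O_{k-1}+\tfrac12(\dim O_k-\dim O_{k-1})=\tfrac12\dim O_k .
\]
By (R3) each $\mathfrak g_i$ has finitely many nilpotent orbits, so $\mathcal N\cap O$ is a finite union of sets $\mathcal N(O_1,\dots,O_{n-1},O)$, which gives \eqref{eq:nil}. Also $\mathcal N$ is the finite union of the sets $\mathcal N\cap O$, and $\frac12\dim O\le\frac12(\dim\mathfrak g_n-r_n)=\dim\mathfrak g_n-\dim\mathfrak b_n$.
\end{proof}

\section{From the nilfiber to freeness}\label{sec:free}

\subsection*{The polynomial ring}
A sequence $f_1,\dots,f_s$ in a commutative ring $A$ is \emph{regular} if $A/(f_1,\dots,f_s)\ne0$ and each $f_k$ is a nonzerodivisor in $A/(f_1,\dots,f_{k-1})$.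

\begin{lemma}\label{lem:comm}
Let $A$ be the ring of polynomial functions on $\mathbb C^D$, and let $f_1,\dots,f_s\in A$ be homogeneous of positive degree with common zero set $Z$. If $\dim Z\le D-s$, then $\dim Z=D-s$, the $f_k$ are algebraically independent and form a regular sequence, and $A$ is a free module over $R=\mathbb C[f_1,\dots,f_s]$ with a homogeneous basis.
\end{lemma}

\begin{proof}
Since $0\in Z$, (D3) gives $\dim Z=D-s$. The ring $A$ need not be finite over $R$, so we complete the $f_k$ by linear forms. The components of a closed cone are cones. If a closed cone has positive dimension, pick a nonzero point on each positive-dimensional component and a linear form vanishing at none of these points; intersecting with its kernel lowers the dimension. After $D-s$ steps we have linear forms $\ell_1,\dots,\ell_{D-s}$ whose common kernel meets $Z$ in $\{0\}$. Let $J$ be the ideal generated by the $f_k$ and $\ell_m$, and let $P$ be the subalgebra they generate. By the Nullstellensatz $J$ contains all forms of large degree, so $N=\dim A/J$ is finite. By induction on degree, homogeneous lifts $b_1,\dots,b_N$ of a basis of $A/J$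 generate $A$ as a $P$-module. Hence $P$ has Krull dimension $D$; being generated by $D$ elements, it is a polynomial ring in them. So the $f_k,\ell_m$ form a homogeneous system of parameters of $A$. Since $A$ is Cohen--Macaulay, they form a regular sequence, and so does the initial segment $f_1,\dots,f_s$; moreover $A$ is free over $P$ \cite[Prop.~2.2.11]{BH}. Its rank is $\dim A/J=N$, so the $N$ generators $b_t$ form a basis. Finally $P$ is free over $R$ on the monomials in the $\ell_m$, and the products of these monomials with the $b_t$ form a homogeneous $R$-basis of $A$.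
\end{proof}

\subsection*{The enveloping algebra}
Consider an admissible chain, and put $U=U(\mathfrak g_n)$, $A=\mathbb C[\mathfrak g_n]$, $R=\mathbb C[f_{i,j}]\subset A$. Let $U^{\le d}$ be the span of products of at most $d$ elements of $\mathfrak g_n$. By the PBW theorem the associated graded algebra is $S(\mathfrak g_n)$, and this is compatible with the inclusions $\mathfrak g_i\subset\mathfrak g_n$. We identify $S(\mathfrak g_n)$ with $A$ by sending $X\in\mathfrak g_n$ to the function $y\mapsto\beta(X,y)$. For $X\in\mathfrak g_i$ this function is $\beta(X,y_i)$, so $S(\mathfrak g_i)$ becomes the ring of functions $y\mapsto f(y_i)$ with $f\in\mathbb C[\mathfrak g_i]$. As $G_i$ is connected,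
\begin{equation}\label{eq:inv}
S(\mathfrak g_i)^{\mathfrak g_i}=\mathbb C[f_{i,1},\dots,f_{i,r_i}].
\end{equation}
Let $\sigma_d\colon U^{\le d}\to A_d$ be the linear map with kernel $U^{\le d-1}$; then $\sigma_{d+e}(uv)=\sigma_d(u)\sigma_e(v)$. For $u\neq0$ let $\deg u$ be the least $d$ with $u\in U^{\le d}$, and let $\sigma(u)=\sigma_{\deg u}(u)\neq0$ be the \emph{principal symbol}. Symmetrization $S(\mathfrak g_i)\to U(\mathfrak g_i)$, which sends $X_1\cdots X_d$ to the average of the products in all orders, commutes with the adjoint action of $\mathfrak g_i$ and sends a nonzero homogeneous element to an element with that symbol. So there exist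
\[
z_{i,j}\in Z(U(\mathfrak g_i))\quad\text{with}\quad\sigma(z_{i,j})=f_{i,j};
\]
we fix any such choice. Give a variable $t_{i,j}$ the weight $\deg f_{i,j}$. If a polynomial $p(t)$ has weight at most $d$ and $p_d$ is its part of weight $d$, then, since the $z_{i,j}$ commute, $p(z)$ is defined and
\begin{equation}\label{eq:symb}
p(z)\in U^{\le d},\qquad\sigma_d(p(z))=p_d(f).
\end{equation}

\begin{proposition}\label{prop:lift}
Suppose the $f_{i,j}$ are algebraically independent and $A$ is free over $R$ with a homogeneous basis $\{\bar a_s\}$. Then the $z_{i,j}$ with $i$ fixed generate $Z(U(\mathfrak g_i))$, the algebra $\Gamma$ is a polynomial ring in all the $z_{i,j}$, and any elements $a_s\in U$ with $\sigma(a_s)=\bar a_s$ form a basis of $U$ as a left and as a right $\Gamma$-module.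
\end{proposition}

\begin{proof}
\emph{Generators.} Let $z\in Z(U(\mathfrak g_i))$ have degree $d$. Since $\sigma_d$ commutes with the adjoint action, $\sigma(z)$ is $\mathfrak g_i$-invariant, so by \eqref{eq:inv} it equals $p(f)$ for a polynomial $p$ in $t_{i,1},\dots,t_{i,r_i}$ of pure weight $d$. By \eqref{eq:symb}, $z-p(z)$ is central in $U(\mathfrak g_i)$ and lies in $U^{\le d-1}$. Induction on $d$ proves the first claim, so all the $z_{i,j}$ generate $\Gamma$.

\emph{Symbols of $\Gamma$.} Let $p\ne0$ have top weight $d$. By algebraic independence $p_d(f)\neq0$, so \eqref{eq:symb} shows that $p(z)\neq0$ has degree $d$ and symbol $p_d(f)\in R$. Thus the $z_{i,j}$ are algebraically independent, and every nonzero element of $\Gamma$ has its symbol in $R$. Conversely, a nonzero homogeneous $\rho\in R$ of degree $d$ is $p(f)$ with $p$ of pure weight $d$, and it is the symbol of $p(z)$.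

\emph{Spanning.} Let $u\in U$ have degree $d$. Write $\sigma(u)=\sum_s\rho_s\bar a_s$ with $\rho_s\in R$ homogeneous of degree $d-\deg\bar a_s$ and almost all zero. Choose $\gamma_s\in\Gamma$ with symbol $\rho_s$, and $\gamma_s=0$ if $\rho_s=0$. Then $\sigma_d(u-\sum\gamma_sa_s)=0$, so $u-\sum\gamma_sa_s\in U^{\le d-1}$. Induct on $d$.

\emph{Independence.} Let $\sum\gamma_sa_s=0$ be a finite relation with not all $\gamma_s\in\Gamma$ zero, and let $d$ be the maximum of $\deg\gamma_s+\deg a_s$ over the $s$ with $\gamma_s\neq0$. Applying $\sigma_d$ gives $\sum\sigma(\gamma_s)\bar a_s=0$, summed over the $s$ attaining the maximum, with nonzero coefficients in $R$. This contradicts the independence of the $\bar a_s$.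

The products $a_s\gamma_s$ and $\gamma_sa_s$ have the same symbol because $A$ is commutative, so the last two steps hold with $\gamma_s$ on the right.
\end{proof}

For $n=3$ in the orthogonal chain, $E_{kl}-E_{lk}$ has symbol $-2y_{kl}$, so the basis $1,u^k,v^k$ of Section~\ref{sec:small} lifts to the basis of $U(\mathfrak g_3)$ over $\Gamma_3$ formed by $1$ and the positive powers of $(E_{13}-E_{31})\pm\sqrt{-1}\,(E_{23}-E_{32})$.

\begin{corollary}\label{cor:suff}
Consider an admissible chain with $r=\dim\mathfrak b_n$. Then $\dim\mathcal N=\dim\mathfrak g_n-r$; the $f_{i,j}$ are algebraically independent and form a regular sequence; $A$ is free over $R$; and the conclusions of Proposition~\ref{prop:lift} hold.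
\end{corollary}

\begin{proof}
Proposition~\ref{prop:nil} gives $\dim\mathcal N\le\dim\mathfrak g_n-r$. Apply Lemma~\ref{lem:comm} and then Proposition~\ref{prop:lift}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Example~\ref{ex:so} the orthogonal chain is admissible with $r=\dim\mathfrak b_n$. Apply Corollary~\ref{cor:suff}.
\end{proof}

\section{Fibers on adjoint orbits}\label{sec:more}

The bound \eqref{eq:nil} holds orbit by orbit, and so far we have used it only through its maximum. Two tools turn it into a statement on all fibers over all adjoint orbits: a Poisson argument for lower bounds, and a degeneration to the nilfiber for upper bounds.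

The Lie bracket of $\mathfrak g_n$ extends uniquely to a Poisson bracket on $S(\mathfrak g_n)=A$ that is a derivation in each argument. For $F\in A$ define $\nabla F(x)\in\mathfrak g_n$ by $dF_x(v)=\beta(\nabla F(x),v)$. Then
\begin{equation}\label{eq:poisson}
\{F,F'\}(x)=\beta\bigl(x,[\nabla F(x),\nabla F'(x)]\bigr),
\end{equation}
because both sides are biderivations and they agree for linear functions.

\begin{lemma}\label{lem:rank}
Consider an admissible chain. The $f_{i,j}$ pairwise Poisson commute. For every adjoint orbit $O\subset\mathfrak g_n$ and every $x\in O$, the differentials at $x$ of the functions $f_{i,j}|_O$ span a space of dimension at most $\frac12\dim O$.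
\end{lemma}

\begin{proof}
If $F\in S(\mathfrak g_i)^{\mathfrak g_i}$, then $\{X,F\}=\operatorname{ad}(X)F=0$ for $X\in\mathfrak g_i$, and by the Leibniz rule $F$ commutes with $S(\mathfrak g_i)\supset S(\mathfrak g_k)$ for $k\le i$. With \eqref{eq:inv} this is the first claim.

Let $\mathfrak c$ be the centralizer of $x$ in $\mathfrak g_n$. The skew form $\omega(u,v)=\beta(x,[u,v])=\beta([x,u],v)$ has kernel $\mathfrak c$, so it is nondegenerate on $\mathfrak g_n/\mathfrak c$, which has dimension $\dim O$. The tangent space of $O$ at $x$ is $[\mathfrak g_n,x]$, and $\beta(u,[v,x])=\beta([x,u],v)$ vanishes for all $v$ exactly when $u\in\mathfrak c$. Hence $u\mapsto\beta(u,\cdot)$ identifies $\mathfrak g_n/\mathfrak c$ with $T_x^*O$, and $d(F|_O)_x$ corresponds to the class of $\nabla F(x)$. By \eqref{eq:poisson} and the first claim, the classes of the $\nabla f_{i,j}(x)$ span an $\omega$-isotropic subspace, whose dimension is at most $\frac12\dim O$.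
\end{proof}

For a nonempty closed $Z\subset\mathfrak g_n$ with ideal $I$, let $I^{\mathrm{top}}$ be the span of the top-degree homogeneous components of elements of $I$. It is a homogeneous ideal; its zero set $C(Z)$ is the \emph{asymptotic cone} of $Z$.

\begin{lemma}\label{lem:cone}
We have $\dim C(Z)=\dim Z$. If $Z'\subset Z$, then $C(Z')\subset C(Z)$. If $F\in A$ is homogeneous of positive degree and constant on $Z$, then $F$ vanishes on $C(Z)$.
\end{lemma}

\begin{proof}
Let $A_{\le d}$ be the polynomials of degree at most $d$ and $I_{\le d}=I\cap A_{\le d}$. Taking the degree $k$ component gives $I_{\le k}/I_{\le k-1}\cong I^{\mathrm{top}}_k$, so $\dim A_{\le d}/I_{\le d}=\sum_{k\le d}\dim A_k/I^{\mathrm{top}}_k$. For large $d$ the left side is a polynomial in $d$ of degree $\dim Z$ and the right side is one of degree $\dim C(Z)$. The second claim follows from $I(Z)\subset I(Z')$. For the third, if $F\neq0$ equals $c$ on $Z$, then $F-c\in I$ has top component $F$.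
\end{proof}

We return to the orthogonal chain. A family of Poisson commuting functions on an orbit $O$ is \emph{completely integrable} if $\frac12\dim O$ of them have linearly independent differentials on a dense open subset.

\begin{theorem}\label{thm:more}
Let $n\ge3$.
\begin{itemize}
\item[(a)] The map $\Phi\colon\mathfrak g_n\to\mathbb C^r$ is faithfully flat, in particular surjective, and all its fibers have pure dimension $\frac12(\dim\mathfrak g_n-r_n)=\sum_{i=2}^n\lfloor\frac{i-1}2\rfloor$.
\item[(b)] For every adjoint orbit $O\subset\mathfrak g_n$, regular or not, every nonempty fiber of $\Phi|_O$ has pure dimension $\frac12\dim O$. In particular exactly $\frac12\dim O$ of the functions $f_{i,j}|_O$ can be chosen generically independent, so the Gelfand--Zeitlin system is completely integrable on every adjoint orbit. If $O$ is nilpotent, then $\mathcal N_n\cap O\neq\emptyset$.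
\item[(c)] $U(\mathfrak g_n)$ is free, as a left and as a right module, over the subalgebra generated by any subset of the $z_{i,j}$. In particular this holds for the subalgebra generated by $Z(U(\mathfrak g_i))$, $i\in I$, for any $I\subset\{2,\dots,n\}$.
\item[(d)] For every maximal ideal $\mathfrak m\subset\Gamma_n$ there is a simple $U(\mathfrak g_n)$-module containing a nonzero vector killed by $\mathfrak m$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) By Theorem~\ref{thm:main}, $A$ is a nonzero free module over $R=\mathbb C[\mathbb C^r]$, so $\Phi$ is faithfully flat; each fiber $Z=\Phi^{-1}(c)$ is nonempty because $A/(f_{i,j}-c_{i,j})$ is a nonzero vector space. By (D3) every component of $Z$ has dimension at least $\dim\mathfrak g_n-r$. By Lemma~\ref{lem:cone}, $C(Z)\subset\mathcal N_n$, so $\dim Z\le\dim\mathfrak g_n-r$. This number is $\frac12(\dim\mathfrak g_n-r_n)$ by \eqref{eq:count}, and it equals $\sum_{i=2}^n(i-1-\lfloor i/2\rfloor)=\sum_{i=2}^n\lfloor\frac{i-1}2\rfloor$.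

(b) Put $m=\frac12\dim O$. The orbit $O$ is smooth and irreducible.

\emph{Lower bound.} By Lemma~\ref{lem:rank}, $d(\Phi|_O)$ has rank at most $m$ everywhere. By (D2), $\dim\overline{\Phi(O)}\le m$, and every component of every nonempty fiber has dimension at least $\dim O-m=m$.

\emph{Upper bound.} The orbit need not be nilpotent, so we degenerate it. The ideal of $\overline O$ is $G_n$-stable and $G_n$ preserves degrees, so $C(\overline O)$ is $G_n$-stable. By Lemma~\ref{lem:cone} it has dimension $\dim O$, and the $f_{n,j}$, being constant on $\overline O$, vanish on it. So $C(\overline O)$ is a finite union of nilpotent orbits $O'$ with $\dim O'\le\dim O$. Let $Z=\overline O\cap\Phi^{-1}(c)$ be nonempty. All $f_{i,j}$ are constant on $Z$, so $C(Z)\subset\mathcal N_n\cap C(\overline O)$. By \eqref{eq:nil}, $\dim(\mathcal N_n\cap O')\le\frac12\dim O'\le m$ for each $O'$. Hence $\dim Z=\dim C(Z)\le m$.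

So all nonempty fibers of $\Phi|_O$ have pure dimension $m$. By (D1), $\dim\overline{\Phi(O)}\ge\dim O-m=m$, so equality holds, and by (D2) the rank of $d(\Phi|_O)$ is $m$ at a general point. Choose $m$ of the $f_{i,j}|_O$ with independent differentials at such a point; they stay independent on a dense open set, and no $m+1$ of them are independent anywhere.

\emph{Nilpotent orbits meet $\mathcal N_n$.} We look for a nilpotent subalgebra that is stable under taking corners. For $0\le k\le r_n$ let
\[
W_k=\operatorname{span}\bigl(e_1+\sqrt{-1}\,e_2,\ \dots,\ e_{2k-1}+\sqrt{-1}\,e_{2k}\bigr)\subset\mathbb C^{2k},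
\]
an isotropic subspace of dimension $k$. Some Borel subgroup of $G_n$ fixes the flag $W_1\subset\dots\subset W_{r_n}$. Indeed, a Borel subgroup $B$ of $SO(E)$ fixes a flag of isotropic subspaces of dimensions $1,\dots,\lfloor\frac12\dim E\rfloor$: for $\dim E=2$ the torus fixes the isotropic lines, and for $\dim E\ge3$ we take $\ell_B$ and apply induction to the image of $B$ in $SO(\ell_B^\perp/\ell_B)$, a Borel subgroup by \eqref{eq:levi}. By Witt's theorem some $g\in O(n,\mathbb C)$ carries this flag to $W_\bullet$, and $gBg^{-1}$ is a Borel subgroup of $G_n$. By (R1), $O$ meets its Lie algebra in some $x$. This $x$ is nilpotent and preserves $W_\bullet$, so it acts by $0$ on the lines $W_k/W_{k-1}$, that is, $xW_k\subset W_{k-1}$.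

Fix $i$, let $\operatorname{pr}_i\colon\mathbb C^n\to\mathbb C^i$ be the orthogonal projection, and take orthogonal complements in $\mathbb C^i$. For $k\le r_i$ we have $W_k\subset\mathbb C^i$, so $x_iW_k=\operatorname{pr}_i(xW_k)\subset W_{k-1}$. For $v\in W_{k-1}^\perp$ and $w\in W_k$, skew-symmetry gives $(x_iv,w)=-(v,x_iw)=0$, so $x_iW_{k-1}^\perp\subset W_k^\perp$. In the same way $x_i$ preserves $W_{r_i}^\perp$, and it induces a skew operator on the nondegenerate space $W_{r_i}^\perp/W_{r_i}$ of dimension $i-2r_i\le1$, which is $0$. So $x_i$ acts by $0$ on all quotients of the flag $W_1\subset\dots\subset W_{r_i}\subset W_{r_i}^\perp\subset\dots\subset W_0^\perp=\mathbb C^i$ and is nilpotent. Hence $x\in\mathcal N_n\cap O$.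

(c) By Corollary~\ref{cor:suff}, $\Gamma_n$ is a polynomial ring in the $z_{i,j}$, so it is free over the subalgebra generated by a subset, on the monomials in the remaining $z_{i,j}$. Products of these monomials with a $\Gamma_n$-basis of $U(\mathfrak g_n)$ give the required basis. The subalgebra generated by $Z(U(\mathfrak g_i))$, $i\in I$, is generated by the $z_{i,j}$ with $i\in I$.

(d) Write $U=U(\mathfrak g_n)$. Since $U$ is a nonzero free right $\Gamma_n$-module, $U/U\mathfrak m=U\otimes_{\Gamma_n}\Gamma_n/\mathfrak m\neq0$. This left $U$-module is generated by the image of $1$, so by Zorn's lemma it has a maximal proper submodule and hence a simple quotient. The image of $1$ generates that quotient, so it is nonzero, and it is killed by $\mathfrak m$.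
\end{proof}

\section{A criterion for general chains}\label{sec:chains}

For admissible chains the numerical condition of Corollary~\ref{cor:suff} is also necessary.

\begin{theorem}\label{thm:chains}
Let $G_1\subset\dots\subset G_n$ be an admissible chain (Definition~\ref{def:chain}). Then the multiplication map $\bigotimes_iS(\mathfrak g_i)^{\mathfrak g_i}\to S(\mathfrak g_n)$ is injective and makes $S(\mathfrak g_n)$ a free module if and only if $\sum_{i=1}^n\operatorname{rk}\mathfrak g_i=\dim\mathfrak b_n$, where $\mathfrak b_n\subset\mathfrak g_n$ is a Borel subalgebra. In that case $U(\mathfrak g_n)$ is free, as a left and as a right module, over the subalgebra generated by all $Z(U(\mathfrak g_i))$.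
\end{theorem}

\begin{proof}
By \eqref{eq:inv} the tensor product is a polynomial ring in $r=\sum\operatorname{rk}\mathfrak g_i$ variables mapping to the $f_{i,j}$. So the map has image $R$, and it is injective exactly when the $f_{i,j}$ are algebraically independent. If $r=\dim\mathfrak b_n$, all assertions follow from Corollary~\ref{cor:suff}.

Conversely, suppose the map is injective and $S(\mathfrak g_n)$ is free. The set $\mathcal N\ni0$ is defined by $r$ equations, so (D3) and Proposition~\ref{prop:nil} give $\dim\mathfrak g_n-r\le\dim\mathcal N\le\dim\mathfrak g_n-\dim\mathfrak b_n$, that is, $r\ge\dim\mathfrak b_n$. For the opposite inequality, algebraic independence means that $(f_{i,j})\colon\mathfrak g_n\to\mathbb C^r$ is dominant. By (D2) and (R3) there is a regular $x$ at which the $r$ differentials $df_{i,j}$ are independent. Its orbit $O$ has codimension $r_n$, so the restriction map $T_x^*\mathfrak g_n\to T_x^*O$ has kernel of dimension $r_n$, and by Lemma~\ref{lem:rank} the image of the span of the $df_{i,j}$ has dimension at most $\frac12(\dim\mathfrak g_n-r_n)$. Hence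
\[
r\le\tfrac12(\dim\mathfrak g_n-r_n)+r_n=\dim\mathfrak b_n.\qedhere
\]
\end{proof}

\begin{remark}[The hypotheses]
The proof shows that $r\ge\dim\mathfrak b_n$ for every admissible chain, and the inequality can be strict. Take the chain $T\subset SL_2\subset GL_2$ with the trace form, where $T$ is the diagonal torus of $SL_2$. It is admissible, since $T$ has three orbits on $\mathbb P^1$ and $SL_2$ has two on $\mathbb P^1\times\mathbb P^1$, and $r=1+1+2>3=\dim\mathfrak b$.

The ``only if'' part fails without (C1). For the one-term chain $SO(3)$, the invariant $a^2+b^2+c^2$ has zero set of dimension $2$, so Lemma~\ref{lem:comm} gives injectivity and freeness, but $r=1<2=\dim\mathfrak b$. It also fails without (C3). For $SO(2)\subset SO(4)$, the ring $\mathbb C[\mathfrak g_4]$ is free over the polynomial ring in the four functions of Section~\ref{sec:small}, hence over the subring generated by the three that belong to $\mathfrak g_2$ and $\mathfrak g_4$, but $r=3<4=\dim\mathfrak b$. Here the one-dimensional group $SO(2)$ has infinitely many orbits on the two-dimensional flag variety of $SO(4)$.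
\end{remark}

\begin{remark}[The general linear chain]
Consider $GL_1\subset\dots\subset GL_n$ with the trace form; (C1) and (C2) hold. Let $G=GL_i\times GL_{i-1}$, let $H$ be the diagonal $GL_{i-1}$, and let $B\subset G$ be a Borel subgroup. Multiplicity-free branching from $GL_i$ to $GL_{i-1}$ implies that $G/H$ is spherical, that is, $B$ has an open orbit on it (Vinberg--Kimelfeld), and spherical varieties have finitely many Borel orbits (Brion 1986; Vinberg 1986). The $B$-orbits on $G/H$ and the $H$-orbits on $G/B$ both correspond to double cosets, so (C3) holds. Moreover $\sum_{i=1}^n i=\frac12n(n+1)=\dim\mathfrak b_n$. So Theorem~\ref{thm:chains} also recovers the theorem of Futorny and Ovsienko.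
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel} Borel, \emph{Linear Algebraic Groups}.

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{CG} Chriss and Ginzburg, \emph{Representation Theory and Complex Geometry}.

\bibitem{CE} Mark Colarusso and Sam Evens, \emph{Eigenvalue Coincidences and Multiplicity Free Spherical Pairs}, arXiv:1410.3901 (2014).

\end{thebibliography}
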